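# Edges in copies of $K_t$ above Nikiforov's spectral bound

Throughout, $G$ is a finite simple graph with $m=e(G)$ edges, $\rho=\rho(G)$ is the largest eigenvalue of its adjacency matrix, $t\ge 4$ is fixed, and
$$r=t-1\ge 3,\qquad \ell^*=\frac{r-1}{2r}=\frac12\Big(1-\frac1r\Big).$$

## Graphs with no $K_t$: a greedy clique and Cauchy–Schwarz

We begin with the case where no copy of $K_t$ is present. Three standard facts are used in these notes. Since the adjacency matrix is nonnegative, $\rho$ has a unit eigenvector $x\ge 0$, and $\rho=2\sum_{uv\in E(G)}x_ux_v$. On $n$ vertices $\rho\ge 2m/n$, by testing the Rayleigh quotient on the all-ones vector. Adding one edge changes $\rho$ by at most $1$, because the adjacency matrix of a single edge has norm $1$.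

**Definition (weights and missing mass).** A probability vector $y$ on $V(G)$ assigns weights $y_v\ge 0$ with sum $1$; write $y(A)=\sum_{v\in A}y_v$. Let $S=\{v:y_v>0\}$ be its support, and from here on take neighborhoods $N(\cdot)$ inside $G[S]$. Put
$$\ell=\ell(y)=\sum_{uv\in E(G)}y_uy_v,\qquad \mu_v=y(S\setminus N(v))\quad(v\in S),\qquad \bar\mu=\sum_{v\in S}y_v\mu_v .$$
We call $\mu_v$ the missing mass of $v$. Since $v\notin N(v)$, we have $\mu_v\ge y_v>0$. Also $\mu_v=1-y(N(v))$, and averaging gives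
$$\bar\mu=1-2\ell. \tag{1}$$

**Example.** Let $H$ be a $K_4$ on $1,2,3,4$ together with a vertex $5$ joined to $3$ and $4$, and let $y$ be uniform. Then $\mu_1=\mu_2=\frac25$, $\mu_3=\mu_4=\frac15$, $\mu_5=\frac35$. The average is $\frac{9}{25}$, and indeed $1-2\cdot\frac{8}{25}=\frac9{25}$.

**Definition (greedy clique).** Choose $v_1,v_2,\dots$ in turn: $v_j$ is a vertex of smallest missing mass among the candidates $S\cap N(v_1)\cap\dots\cap N(v_{j-1})$, and we stop when there is no candidate. The result $Q=\{v_1,\dots,v_k\}$ is a maximal clique of $G[S]$. Write $\mu_j=\mu_{v_j}$. The candidate sets shrink, so $\mu_1\le\dots\le\mu_k$.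

For $w\in S$ let $j(w)$ be the least $j$ with $w\notin N(v_j)$. It exists: otherwise $w$ would still be a candidate after $v_k$. Since $w$ is adjacent to $v_1,\dots,v_{j(w)-1}$, it was a candidate when $v_{j(w)}$ was chosen, so $\mu_w\ge\mu_{j(w)}$. Let $z_j=y(\{w:j(w)=j\})$. All vertices counted in $z_j$ are non-neighbors of $v_j$, so
$$\sum_{j=1}^k z_j=1,\qquad 0\le z_j\le\mu_j,\qquad \bar\mu=\sum_wy_w\mu_w\ge\sum_{j=1}^kz_j\mu_j. \tag{2}$$

**Proposition 1 (Motzkin–Straus).** If the greedy clique of $y$ has $k$ vertices, then $2\ell(y)\le 1-\frac1k$. In particular, if $G$ has no $K_{r+1}$, then $\ell(y)\le\ell^*$ for every $y$.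

*Proof.* By (2) and Cauchy–Schwarz, $\bar\mu\ge\sum z_j\mu_j\ge\sum z_j^2\ge\frac1k(\sum z_j)^2=\frac1k$. Now use (1). $\square$

**Proposition 2 (Nikiforov's bound for $K_t$-free graphs).** If $G$ has no $K_t$, then $\rho^2\le 2m\left(1-\frac1{t-1}\right)$.

*Proof.* With $y_v=x_v^2$, Cauchy–Schwarz over the $m$ edges gives $\rho=2\sum_{uv\in E}x_ux_v\le2\sqrt{m\,\ell(y)}$. Proposition 1 gives $\rho^2\le4m\ell^*=2m(1-\frac1r)$. $\square$

Equality occurs for $K_r$: there $\rho^2=(r-1)^2$ and $2m(1-\frac1r)=r(r-1)\cdot\frac{r-1}r$.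

## Counting the edges that lie in some $K_t$

Suppose now that $\rho^2>2m(1-\frac1r)$. The proof above says that $\ell>\ell^*$ for one particular $y$, so some $K_t$ exists. It does not say how much of the graph is covered by copies of $K_t$.

**Definition.** Let $E_1$ be the set of edges of $G$ contained in at least one $K_t=K_{r+1}$ of $G$, let $E_2=E(G)\setminus E_1$, and $e_i=|E_i|$. So $\tau_t(G)=e_1$ and $m=e_1+e_2$.

In the example $H$ with $t=4$, the edge $35$ lies in no $K_4$, because $4$ is the only common neighbor of $3$ and $5$; the same holds for $45$. So $e_1=6$, $e_2=2$. The graph $H$ satisfies the hypothesis. A vector equal to $\alpha$ on $\{1,2\}$, $\beta$ on $\{3,4\}$ and $\gamma$ on $5$, with $\beta\neq0$, is an eigenvector for an eigenvalue $\lambda\ne0,1$ when $(\lambda-1)\alpha=2\beta$, $\lambda\gamma=2\beta$ and $(\lambda-1)\beta=2\alpha+\gamma$, that is, when $\lambda(\lambda-1)^2-6\lambda+2=0$. The left side is negative at $\lambda=3.3$ and positive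 for large $\lambda$, so $\rho>3.3$ and $\rho^2>10.89>\frac{32}3=2m\cdot\frac23$.

It is a known result that for each fixed $t\ge4$ every graph with $\rho^2>2m(1-\frac1{t-1})$ has $\tau_t(G)=\Omega_t(m)$. The problem, from Xinghui Zhao, Lihua You, Jing Zeng, Xiaoxue Zhang, "Two problems on booksize and triangular edges in Nosal graphs", arXiv:2607.15071 (2026), is to find the optimal constant
$$c_t=\inf\Big\{\frac{\tau_t(G)}{e(G)}:\ \rho^2(G)>2e(G)\Big(1-\frac1{t-1}\Big)\Big\}.$$

For $K_{r+1}$ we have $\rho^2=r^2$ and $2m(1-\frac1r)=r^2-1$, so the hypothesis holds, and the ratio $\tau_t/m$ is $1$. In $H$ the ratio is $\frac34$. The smallest ratios we will see come from larger graphs.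

**Theorem 1.** $c_t=\dfrac{t-3}{t-1}$. If $\rho^2(G)>2m\left(1-\frac1{t-1}\right)$, then $\tau_t(G)>\frac{t-3}{t-1}m$ strictly. The constant is best possible, and the infimum is not attained.

**Theorem 2.** Every graph $G$ with $m$ edges satisfies
$$\rho^2(G)\le2\Big(1-\frac1{t-1}\Big)\max\Big\{m,\ \frac{t-1}{t-3}\tau_t(G)\Big\}.$$
Hence:

- (i) The bound $\rho^2\le2m(1-\frac1{t-1})$ holds not only for $K_t$-free graphs but for all graphs with $\tau_t(G)\le\frac{t-3}{t-1}m$. The constant $\frac{t-3}{t-1}$ here is optimal.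
- (ii) If $\rho^2>2m(1-\frac1{t-1})$, then $\tau_t(G)\ge\frac{t-3}{2(t-2)}\rho^2(G)$. The constant $\frac{t-3}{2(t-2)}$ is optimal.
- (iii) If $s\ge t-1$ and $\rho^2>2m(1-\frac1s)$, then $\tau_t(G)\ge\tau_{s+1}(G)\ge\frac{s-2}{2(s-1)}\rho^2$.
- (iv) If $G$ has $n$ vertices and $m>(1-\frac1{t-1})\frac{n^2}2$, then $\tau_t(G)\ge\frac{2(t-3)}{t-2}\cdot\frac{m^2}{n^2}$.

## A complete $r$-partite graph plus one edge

Here we show that no larger constants are possible. Let $G_n$ be the complete $r$-partite graph with parts $V_1,\dots,V_r$ of size $n\ge2$, plus one edge $uv$ inside $V_1$. Then $m=\binom r2n^2+1$ and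
$$\rho\ge\frac{2m}{rn}=(r-1)n+\frac2{rn},\qquad \rho^2>(r-1)^2n^2+\frac{4(r-1)}r>(r-1)^2n^2+\frac{2(r-1)}r=2m\Big(1-\frac1r\Big).$$
So the hypothesis holds. A $K_{r+1}$ has two vertices in the same part, and these can only be $u$ and $v$; so it consists of $u$, $v$ and one vertex from each of $V_2,\dots,V_r$. Conversely all such sets are cliques. Hence
$$\tau_t(G_n)=1+2(r-1)n+\binom{r-1}2n^2,\qquad \frac{\tau_t(G_n)}m\longrightarrow\frac{\binom{r-1}2}{\binom r2}=\frac{r-2}r=\frac{t-3}{t-1}.$$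
For $t=4$ the ratios at $n=2,3,10$ are $\frac{13}{13}$, $\frac{22}{28}$, $\frac{141}{301}$, tending to $\frac13$. The edges that escape $K_t$ are those from $V_1\setminus\{u,v\}$ to the other parts.

So $c_t\le\frac{t-3}{t-1}$. Optimality in (i): for any constant $c'>\frac{t-3}{t-1}$, the graphs $G_n$ with $n$ large have $\tau_t\le c'm$ but violate the bound. Optimality in (ii): $(r-1)n\le\rho\le(r-1)n+1$, so $\tau_t(G_n)/\rho^2\to\binom{r-1}2/(r-1)^2=\frac{r-2}{2(r-1)}=\frac{t-3}{2(t-2)}$.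

For $t=3$ the same construction ($r=2$) has $\tau_3=1+2n$, $m=n^2+1$ and $\rho^2\ge(n+\frac1n)^2>n^2+1=2m(1-\frac12)$. The ratio tends to $0$, which is why we take $t\ge4$.

## One inequality for two classes of edges

For the lower bound, split the sum in the proof of Proposition 2 and apply Cauchy–Schwarz to each class separately. For a probability vector $y$ put
$$L_i=L_i(y)=\sum_{uv\in E_i}y_uy_v\quad(i=1,2),\qquad \ell=L_1+L_2.$$
With $y_v=x_v^2$,
$$\rho=2\sum_{E_1}x_ux_v+2\sum_{E_2}x_ux_v\le2\big(\sqrt{e_1L_1}+\sqrt{e_2L_2}\big). \tag{3}$$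
If $e_1=cm$, the right side is $2\sqrt m\big(\sqrt{cL_1}+\sqrt{(1-c)L_2}\big)$. This suggests the following statement. Put $c_0=\frac{r-2}r=\frac{t-3}{t-1}$.

**Lemma 1.** For every graph $G$, every probability vector $y$ on $V(G)$ and every $c\in[0,c_0]$,
$$\Phi_c(y):=\sqrt{cL_1}+\sqrt{(1-c)L_2}\le\sqrt{\ell^*}. \tag{4}$$

The range of $c$ cannot be extended. For uniform $y$ on $G_n$ we have $\ell=\frac m{r^2n^2}=\ell^*+\frac1{r^2n^2}$; at $c=L_1/\ell=\tau_t(G_n)/m$ one gets $\Phi_c(y)=\sqrt\ell>\sqrt{\ell^*}$, and this $c$ tends to $c_0$.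

**Lemma 1 implies Theorems 1 and 2.** If $m=0$ then $\rho=0$ and all is trivial, so let $m\ge1$. We use (3) with $m$ replaced by a number large enough to bring the proportion $c$ down to $c_0$. Let $m'=\max\{m,\frac r{r-2}e_1\}$ and $c=e_1/m'$, so $c\le c_0$. Since $e_2=m-e_1\le m'-e_1=(1-c)m'$, (3) and (4) give
$$\rho\le2\sqrt{m'}\,\Phi_c(y)\le2\sqrt{m'\ell^*},\qquad\text{so}\qquad\rho^2\le4\ell^*m'=2\Big(1-\frac1r\Big)m'.$$
This is the inequality of Theorem 2, and the bound in (i) is the case $\frac r{r-2}e_1\le m$.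

If $\rho^2>2m(1-\frac1r)$, the maximum must be $\frac r{r-2}e_1$, so $\rho^2\le\frac{2(r-1)}{r-2}e_1$; this is (ii). Then
$$e_1\ge\frac{r-2}{2(r-1)}\rho^2>\frac{r-2}{2(r-1)}\cdot2m\cdot\frac{r-1}r=\frac{r-2}r\,m,$$
which is the strict lower bound of Theorem 1. Together with the graphs $G_n$ it gives $c_t=\frac{t-3}{t-1}$, and by strictness the infimum is not attained.

For (iii), apply (ii) with $s+1\ge t$ in place of $t$; an edge in a $K_{s+1}$ lies in a $K_t$, so $\tau_t\ge\tau_{s+1}$. For (iv), $\rho\ge2m/n$ gives $\rho^2\ge2m\cdot\frac{2m}{n^2}>2m(1-\frac1{t-1})$, so (ii) applies with $\rho^2\ge4m^2/n^2$. $\square$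

Everything now rests on Lemma 1.

## Where linear trade-offs and weight shifting stop

**A linear inequality.** One would first look for constants $A,B>0$ with $AL_1+BL_2\le\ell^*$ always. By Cauchy–Schwarz $\Phi_c^2\le\big(\frac cA+\frac{1-c}B\big)(AL_1+BL_2)$, so (4) would follow if $\frac cA+\frac{1-c}B\le1$. But uniform weights on $K_r$ give $L_1=0$, $L_2=\ell^*$, hence $B\le1$. Uniform weights on a large $K_N$ give $L_2=0$, $L_1=\frac12(1-\frac1N)$, hence $A\le2\ell^*<1$. So $\frac cA+\frac{1-c}B>1$ for every $c\in(0,1)$: no linear inequality is strong enough.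

**Weight shifting.** The usual proof of Motzkin–Straus moves weight between two nonadjacent vertices $i,j$ of the support: along $y+\delta(e_i-e_j)$ the function $\ell$ is affine in $\delta$, so it does not decrease in one of the two directions, and one can continue until $i$ or $j$ disappears. One ends with a clique as support. If this worked for $\Phi_c$, we would be nearly done. Here $L_1$ and $L_2$ are still affine in $\delta$, but $\Phi_c$ is a sum of square roots of affine functions, which is concave. If one move raises $L_1$ and lowers $L_2$, then $\Phi_c$ may fall in both directions. So we may not assume that the support is a clique.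

What remains available is the first-order condition at a maximizer, with whatever support it has. We shall combine it with a count around a maximal clique of the support, and then with a sharper look at the greedy clique.

## First-order conditions at a maximizer

We now prove Lemma 1 by contradiction.

**Step 1: set up, and find a large clique in the support.** $\Phi_c(y)$ is continuous on the compact set of pairs (probability vector $y$, $c\in[0,c_0]$). Let $(y,c)$ be a maximizer, and suppose $\Phi_c(y)>\sqrt{\ell^*}$. Let $S$ be the support of $y$; all vertices below are in $S$. Put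
$$Y_i=\sum_{j:\,ij\in E_1}y_j,\qquad b_i=\sum_{j:\,ij\in E_2}y_j,\qquad\text{so}\qquad\mu_i=1-Y_i-b_i>0 .$$
By Cauchy–Schwarz $\Phi_c(y)^2\le(c+1-c)(L_1+L_2)=\ell$, so $\ell>\ell^*$ and by (1)
$$0<\bar\mu=1-2\ell<\frac1r. \tag{5}$$
Let $Q$ be the greedy clique of $y$ and $k=|Q|$. Proposition 1 gives $\bar\mu\ge\frac1k$, so $k\ge r+1$. Write $a:=k-r\ge1$.

**Step 2: show $L_1,L_2>0$, and identify $c$.** The edges inside $Q$ are in $E_1$ and have positive weights, so $L_1>0$. If $L_2=0$, then, as $L_1\le\frac12$, $\Phi_c(y)\le\sqrt{c_0/2}=\sqrt{\frac{r-2}{2r}}<\sqrt{\ell^*}$, a contradiction. So $L_2>0$.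

For fixed $L_1,L_2>0$, the function $c\mapsto\sqrt{cL_1}+\sqrt{(1-c)L_2}$ on $[0,1]$ increases up to $c=L_1/\ell$ and then decreases. Since $c$ is optimal in $[0,c_0]$, $c=\min\{L_1/\ell,c_0\}\in(0,1)$. Define
$$1+\lambda=\sqrt{\frac{(1-c)L_1}{cL_2}},\qquad\omega=\frac\lambda{1+\lambda},\qquad g=1-c\ge1-c_0=\frac2r .$$
If $c=L_1/\ell$, then $\lambda=0$. If $c<L_1/\ell$, then $c=c_0$, $g=\frac2r$, and $\frac{1-c}c>\frac{L_2}{L_1}$, so $\lambda>0$. Hence $\lambda\ge0$, $\omega\in[0,1)$, $1-\omega=\frac1{1+\lambda}$, and in all cases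
$$\omega=0\quad\text{or}\quad g=\frac2r. \tag{6}$$

**Step 3: turn the vanishing derivative into a formula for the missing mass.** For $i,j\in S$ the vector $y+\delta(e_i-e_j)$ is a probability vector for small $|\delta|$, and $\Phi_c$ is differentiable at $y$ because $L_1,L_2>0$. So the partial derivatives
$$\frac12\sqrt{\frac c{L_1}}\,Y_i+\frac12\sqrt{\frac{1-c}{L_2}}\,b_i$$
are equal for all $i\in S$. Multiply by $2\sqrt{L_1/c}$: for some constant $M$,
$$Y_i+(1+\lambda)b_i=M\quad(i\in S),\qquad M=2\big(L_1+(1+\lambda)L_2\big), \tag{7}$$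
where the value of $M$ comes from averaging with weights $y_i$. Thus $1+\lambda$ is the price of an $E_2$-neighbor relative to an $E_1$-neighbor. With $\varepsilon:=1-M$, (7) gives $\mu_i=1-Y_i-b_i=1-M+\lambda b_i$, that is,
$$\mu_i=\varepsilon+\lambda b_i\quad(i\in S). \tag{8}$$

**Step 4: express the hypothesis $\Phi_c(y)>\sqrt{\ell^*}$ through $\omega$.** Let $h>0$ with $h^2=L_1/c$. Then $(1+\lambda)^2=gh^2/L_2$, so
$$L_1=ch^2,\quad L_2=gh^2(1-\omega)^2,\quad\Phi_c(y)=h\big(c+g(1-\omega)\big)=h(1-g\omega),\quad M=2h^2\big(c+g(1-\omega)\big)=2h^2(1-g\omega).$$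
Since $0<1-g\omega$, the hypothesis reads
$$h>\frac{\sqrt{\ell^*}}{1-g\omega}. \tag{9}$$
By (6), $1-g\omega=\frac{r-2\omega}r$. So $M>\frac{2\ell^*}{1-g\omega}=\frac{r-1}{r-2\omega}$, and
$$\varepsilon<\frac{1-2\omega}{r-2\omega}. \tag{10}$$
Also $\frac{(1+\lambda)L_2}M=\frac{g(1-\omega)}{2(1-g\omega)}$. If $\omega>0$ this equals $\frac{1-\omega}{r-2\omega}$ by (6); if $\omega=0$ it is $\frac g2\ge\frac1r$. In both cases
$$\frac{(1+\lambda)L_2}M\ge\frac{1-\omega}{r-2\omega}. \tag{11}$$
In words, $E_2$ must carry a definite share of the weight.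

## An $E_2$-edge misses many vertices of a large clique

For $w\in S$ let $d_w=|Q\setminus N(w)|$. As $Q$ is a maximal clique of $G[S]$, $d_w\ge1$ for all $w\in S$, and $d_w=1$ for $w\in Q$. Let $X=\sum_{i\in Q}\mu_i$. Counting pairs $(i,w)$ with $i\in Q$, $w\notin N(i)$, weighted by $y_w$, gives $\sum_wy_wd_w=X$, so
$$\sum_{w}y_w(d_w-1)=X-1\ge0. \tag{12}$$

**Step 5: bound the defects at an $E_2$-edge.** Let $uw\in E_2$ with $u,w\in S$. The vertices $u,w$ have at most $r-2$ common neighbors in $Q$, since $r-1$ of them together with $u,w$ would form a $K_{r+1}$. They have at least $k-d_u-d_w$ common neighbors in $Q$. So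
$$d_u+d_w\ge k-r+2=a+2\qquad(uw\in E_2). \tag{13}$$
In $H$ with $t=4$, uniform $y$ and $Q=\{1,2,3,4\}$ we have $a=1$, and the edge $35$ has $d_3=1$, $d_5=2$: equality.

**Step 6: a lower bound for $X$.** By (13), $\frac{d_u-1}a+\frac{d_w-1}a\ge1$ on $E_2$. Hence
$$L_2\le\sum_{uw\in E_2}y_uy_w\Big(\frac{d_u-1}a+\frac{d_w-1}a\Big)=\sum_wy_wb_w\frac{d_w-1}a\le\frac M{1+\lambda}\cdot\frac{X-1}a,$$
using $b_w\le\frac M{1+\lambda}$ from (7), $d_w\ge1$ and (12). With (11),
$$X-1\ge\frac{a(1-\omega)}{r-2\omega}>0. \tag{14}$$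

**The balanced case $\lambda=0$.** This already settles $\omega=0$, and it shows how the contradiction arises. By (8) all missing masses equal $\varepsilon$, and $\varepsilon<\frac1r$ by (10). So $X=k\varepsilon<\frac kr=1+\frac ar$, while (14) says $X\ge1+\frac ar$. When $\lambda>0$, the vertices of $Q$ may have extra missing mass $\lambda b_i$, and this must be controlled.

**Step 7: bound the $E_2$-weight at $Q$.** Let $Z=\{w\in S:d_w\ge a+1\}$ and $\beta=y(Z)$. If $i\in Q$ and $iw\in E_2$, then $d_i=1$ and (13) give $w\in Z$. Hence $b_i\le\beta$. Each $w\in Z$ has at most $k-(a+1)=r-1$ neighbors in $Q$, so $\sum_{i\in Q}b_i\le(r-1)\beta$ by counting from the side of $Z$. By (12), $a\beta\le X-1$. Together: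
$$b_i\le\beta\ (i\in Q),\qquad\sum_{i\in Q}b_i\le(r-1)\beta,\qquad\beta\le\frac{X-1}a. \tag{15}$$

**Step 8: show that $\omega$ is not small.** Put $\sigma=\omega(k-1)$; we show $\sigma>a$. Summing (8) over $Q$ and using (15), $X\le k\varepsilon+\lambda(r-1)\frac{X-1}a$, i.e.
$$1-k\varepsilon\le(X-1)\,\frac{\lambda(r-1)-a}a .$$
On the left, (10) gives
$$1-k\varepsilon>\frac{r-2\omega-k+2k\omega}{r-2\omega}=\frac{2\sigma-a}{r-2\omega}.$$
On the right, since $\lambda=\frac\omega{1-\omega}$ and $r-1+a=k-1$,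
$$\lambda(r-1)-a=\frac{\omega(r-1)-a+a\omega}{1-\omega}=\frac{\sigma-a}{1-\omega}. \tag{16}$$
So
$$\frac{2\sigma-a}{r-2\omega}<\frac{(X-1)(\sigma-a)}{a(1-\omega)}. \tag{17}$$
If $\sigma\le a$, then, since $\frac{X-1}{a(1-\omega)}\ge\frac1{r-2\omega}$ by (14) and $\sigma-a\le0$, the right side is at most $\frac{\sigma-a}{r-2\omega}$. Then $2\sigma-a<\sigma-a$, i.e. $\sigma<0$, which is false. Hence
$$\sigma>a. \tag{18}$$
In particular $\omega>0$, so $g=\frac2r$ by (6). Moreover $\frac{2\sigma-a}{\sigma-a}=2+\frac a{\sigma-a}>2$, and (17) doubles the bound (14):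
$$X-1>\frac{2a(1-\omega)}{r-2\omega}. \tag{19}$$

Steps 5–8 would work for any maximal clique of $G[S]$ with at least $r+1$ vertices. What we lack is an upper bound for $X-1$, and here the greedy choice of $Q$ matters.

## A sharper reading of the greedy clique

In Proposition 1 we bounded $\sum z_j\mu_j$ below by $\sum z_j^2$. This loses information when $X=\sum\mu_j$ exceeds $1$. We now keep $X$ in view. Let $p=\max_{i\in Q}\mu_i>0$.

**Step 9: bound $X-1$ from above.** We claim that there is a real $\theta$ with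
$$r<\frac1{\bar\mu}\le\theta\le k\qquad\text{and}\qquad X-1\le(k-\theta)p. \tag{20}$$
The idea is that, given $0\le z_j\le\mu_j$ and $\sum z_j=1$, the sum $\sum z_j\mu_j$ is smallest when the smallest $\mu_j$ are filled first. By (2), $\sum_j\mu_j\ge\sum_jz_j=1$. Let $j_0$ be minimal with $\mu_1+\dots+\mu_{j_0}\ge1$, and put
$$\nu_j=1\ (j<j_0),\qquad\nu_{j_0}=\frac{1-\sum_{j<j_0}\mu_j}{\mu_{j_0}}\in(0,1],\qquad\nu_j=0\ (j>j_0).$$
Then $\sum_j\nu_j\mu_j=1$. For every $j$,
$$(z_j-\nu_j\mu_j)(\mu_j-\mu_{j_0})\ge0:$$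
for $j<j_0$ both factors are $\le0$, for $j=j_0$ the second is $0$, and for $j>j_0$ both are $\ge0$. Sum over $j$; since $\sum_j(z_j-\nu_j\mu_j)=0$, the terms with $\mu_{j_0}$ cancel, and
$$\bar\mu\ge\sum_jz_j\mu_j\ge\sum_j\nu_j\mu_j^2\ge\frac{\big(\sum_j\nu_j\mu_j\big)^2}{\sum_j\nu_j}=\frac1\theta,\qquad\theta:=\sum_j\nu_j\le k.$$
With (5), $\theta\ge\frac1{\bar\mu}>r$. Finally $X=\sum_j\nu_j\mu_j+\sum_j(1-\nu_j)\mu_j\le1+(k-\theta)p$.

In $H$ with uniform weights, the greedy order $3,4,1,2$ has $\mu_j=\frac15,\frac15,\frac25,\frac25$, so $\nu=(1,1,1,\frac12)$, $\theta=\frac72$, and $X-1=\frac15=(k-\theta)p$.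

## Two ranges of $\omega$

By (10), $\varepsilon$ is surely negative when $\omega\ge\frac12$, and by definition $\lambda\ge1$ exactly then. We treat the two ranges separately. Fix $i\in Q$ with $\mu_i=p$.

**Step 10: exclude $\omega<\frac12$.** Here $\lambda<1$, and we can solve for a bound on $p$. By (20), $\theta>r$, so $X-1\le(k-\theta)p<ap$. By (8), (15) and $\lambda>0$,
$$p=\varepsilon+\lambda b_i\le\varepsilon+\lambda\frac{X-1}a<\varepsilon+\lambda p .$$
Since $1-\lambda=\frac{1-2\omega}{1-\omega}>0$, (10) gives $p<\frac{\varepsilon}{1-\lambda}<\frac{1-\omega}{r-2\omega}$. Using $X\le kp$, then $k=r+a$ and (18),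
$$X-1\le kp-1<\frac{k(1-\omega)-r+2\omega}{r-2\omega}=\frac{a-\sigma+\omega}{r-2\omega}<\frac\omega{r-2\omega}.$$
With (19), $2(1-\omega)\le2a(1-\omega)<\omega$, so $\omega>\frac23$: a contradiction.

**Step 11: for $\omega\ge\frac12$, bound $\theta$ and hence $\bar\mu$ from below.** Now $\lambda\ge1$ and $\varepsilon<0$ by (10). So $0<p=\varepsilon+\lambda b_i<\lambda b_i\le\lambda\beta$, and in particular $\beta>0$. Since $X-1>0$ by (14), (20) gives $k>\theta$. Then by (15) and (20)
$$a\beta\le X-1\le(k-\theta)p<(k-\theta)\lambda\beta .$$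
Divide by $\lambda\beta$: $\theta<k-\frac a\lambda=r+a\big(1-\frac1\lambda\big)$. By (16) and (18), $a<\lambda(r-1)$; as $1-\frac1\lambda\ge0$,
$$\frac1{\bar\mu}\le\theta<r+(\lambda-1)(r-1)=1+\lambda(r-1).$$
Multiply by $(1-\omega)\bar\mu$, using $(1-\omega)\lambda=\omega$:
$$1-\omega<\bar\mu\big(1-\omega+\omega(r-1)\big)=\bar\mu\big(1+\omega(r-2)\big). \tag{21}$$

**Step 12: bound $\bar\mu$ from above.** We use the full strength of the hypothesis in the form (9). By Step 4 and $c+g=1$, $g=\frac2r$,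
$$2\ell=2h^2\big(c+g(1-\omega)^2\big)=2h^2(1-2g\omega+g\omega^2)=2h^2\cdot\frac{r-4\omega+2\omega^2}r ,$$
where the factor multiplying $2h^2$ is positive. By (9), $h^2>\ell^*\big/\big(\frac{r-2\omega}r\big)^2=\frac{r(r-1)}{2(r-2\omega)^2}$. So $2\ell>\frac{(r-1)(r-4\omega+2\omega^2)}{(r-2\omega)^2}$, and
$$\bar\mu=1-2\ell<\frac N{(r-2\omega)^2},\qquad N=(r-2\omega)^2-(r-1)(r-4\omega+2\omega^2)=r-4\omega-2(r-3)\omega^2 .$$
To check $N$: the terms are $r^2-r(r-1)=r$, then $-4r\omega+4(r-1)\omega=-4\omega$, and $4\omega^2-2(r-1)\omega^2=-2(r-3)\omega^2$. With (21),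
$$(1-\omega)(r-2\omega)^2<N\big(1+\omega(r-2)\big). \tag{22}$$

**Step 13: show that (22) is false.** Put $q=r-2\ge1$ and $\eta=1-\omega\in(0,\frac12]$. Then
$$r-2\omega=q+2\eta,\qquad1+\omega(r-2)=1+q-q\eta,$$
$$N=q+2-4(1-\eta)-2(q-1)(1-2\eta+\eta^2)=-q+4q\eta-2(q-1)\eta^2 .$$
The left side of (22) is $\eta(q+2\eta)^2=q^2\eta+4q\eta^2+4\eta^3$. The right side is
$$-q(q+1)+4q(q+1)\eta-2(q^2-1)\eta^2+q^2\eta-4q^2\eta^2+2q(q-1)\eta^3 .$$
Left minus right is
$$q(q+1)-4q(q+1)\eta+(6q^2+4q-2)\eta^2+(4+2q-2q^2)\eta^3=(q+1)\Delta,$$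
where, since $6q^2+4q-2=2(q+1)(3q-1)$ and $4+2q-2q^2=-2(q+1)(q-2)$,
$$\Delta=q-4q\eta+2(3q-1)\eta^2-2(q-2)\eta^3=q\big[(1-2\eta)^2+2\eta^2(1-\eta)\big]-2\eta^2+4\eta^3 .$$
The last equality holds because the bracket is $1-4\eta+6\eta^2-2\eta^3$. The bracket is nonnegative and $q\ge1$, so
$$\Delta\ge(1-2\eta)^2+2\eta^2-2\eta^3-2\eta^2+4\eta^3=(1-2\eta)^2+2\eta^3>0 .$$
So the left side of (22) exceeds the right side, a contradiction.

Both ranges of $\omega$ are impossible. Hence $\Phi_c(y)\le\sqrt{\ell^*}$ for all $y$ and all $c\in[0,c_0]$. This proves Lemma 1, and with it Theorems 1 and 2; in particular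
$$c_t=\frac{t-3}{t-1}.\qquad\blacksquare$$
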